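# Closed sets without interior in strongly dependent expansions of the $p$-adic field

## 1. Balls, valuations and definable sets in $\mathbb Q_p$

Fix a prime $p$. Let $v$ be the valuation on $\mathbb Q_p$ (with $v(0)=\infty$), let $|x|=p^{-v(x)}$, and give $\mathbb Q_p^n$ the max norm and the product topology. The space $\mathbb Q_p^0$ is one point.

**Definition (balls).** For $a\in\mathbb Q_p$ and $r\in\mathbb Z$ the ball of *level* $r$ around $a$ is $B(a,r)=a+p^r\mathbb Z_p$. In $\mathbb Q_p^n$ a ball is a coset $a+p^r\mathbb Z_p^n$. We write $\operatorname{lev}\beta$ for the level of a ball $\beta$.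

For example, $B(1,2)$ consists of the $p$-adic integers whose digits in positions $0,1$ are $1,0$. A large level means a small ball. Balls are open, closed and compact; two balls are nested or disjoint; there are only countably many balls. For Haar measure with $\mathbb Z_p$ of measure $1$, a ball of level $r$ in $\mathbb Q_p$ has measure $p^{-r}$.

**Definition (definable).** Write $\overline{\mathbb Q}_p$ for the field $(\mathbb Q_p,+,\times)$. Throughout, $\mathcal Q$ denotes an expansion of $\overline{\mathbb Q}_p$, except where another structure is named. "Definable" means first-order definable in $\mathcal Q$ with parameters.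

The basic example is $\mathbb Z_p$. For odd $p$ it is $\{x:\exists y\ y^2=1+px^2\}$. If $x\in\mathbb Z_p$, then $1+px^2\equiv1\pmod p$ is a square by Hensel's lemma; if $v(x)\le-1$, then $v(1+px^2)=1+2v(x)$ is odd, so there is no such $y$. For $p=2$ use $y^2=1+8x^2$. If $x\in\mathbb Z_2$, the right side is $\equiv1\pmod 8$ and is a square; if $v(x)\le-2$, its valuation $3+2v(x)$ is odd; if $v(x)=-1$, it is $1+2u^2$ with $u$ a unit, hence $\equiv3\pmod 8$, which is not a square.

So the relation $v(x)\ge v(y)$ is definable, and we may quantify over the value group $\Gamma=v(\mathbb Q_p^\times)=\mathbb Z$ through representatives $t$ with $v(t)=\gamma$, using the order and the addition of $\Gamma$. A family $(E_\gamma)$ is *uniformly definable* if $\{(x,t): x\in E_{v(t)}\}$ is definable. The family of balls $B(0,\gamma)$ is an example.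

**Definition (nowhere dense).** A set is nowhere dense if its closure has empty interior.

The set $\{p^m:m\ge0\}$ is nowhere dense. The set $\mathbb Q\subseteq\mathbb Q_p$ has empty interior but is dense, so it is not nowhere dense; for closed sets the two notions agree. Finite unions of nowhere dense sets are nowhere dense. We use Baire's theorem in two forms: in a nonempty open subset of $\mathbb Q_p^n$, a countable intersection of dense open sets is dense; and if countably many closed sets cover a ball, one of them has interior.

**Definition (dimension).** For nonempty $A\subseteq\mathbb Q_p^n$, $\dim A$ is the largest $d$ such that the image of $A$ under some coordinate projection $\mathbb Q_p^n\to\mathbb Q_p^d$ has interior. Put $\dim\emptyset=-\infty$.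

Since $\mathbb Q_p^0$ is a point, a nonempty set has dimension at least $0$. The set $A=\{(x,0):x\ne0\}$ has dimension $1$, and $\overline A\setminus A=\{(0,0)\}$ has dimension $0$. If $A\subseteq B$, then $\dim A\le\dim B$.

## 2. Patterns of depth $\omega$

**Definition (ict-pattern, strongly dependent).** An ict-pattern of depth $\omega$ consists of formulas $\varphi_i(x,y_i)$ for $i<\omega$ and parameters $(a_{i,j})_{i,j<\omega}$ in a model such that for every $\eta:\omega\to\omega$ the set
$$\{\varphi_i(x,a_{i,\eta(i)}):i<\omega\}\cup\{\neg\varphi_i(x,a_{i,j}):i<\omega,\ j\ne\eta(i)\}$$
is consistent. A structure is *strongly dependent* if its theory has no ict-pattern of depth $\omega$.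

**Definition (inp-pattern, strong).** An inp-pattern of depth $\omega$ consists of formulas $\varphi_i(x,y_i)$, parameters $a_{i,j}$ and numbers $k_i<\omega$ such that each row $\{\varphi_i(x,a_{i,j}):j<\omega\}$ is $k_i$-inconsistent (no $k_i$ of its members have a common solution) and $\{\varphi_i(x,a_{i,\eta(i)}):i<\omega\}$ is consistent for every $\eta$. A theory is *strong* if it has no inp-pattern of depth $\omega$; a structure is called strong if its theory is.

Here is an example of both. On the set $\omega^\omega$ of sequences, let $x\,E_i\,y$ mean $x(i)=y(i)$. Let $\varphi_i(x,y)$ be $x\,E_i\,y$ and let $a_{i,j}$ be the constant sequence with value $j$. Two different formulas of a row contradict each other, and for each $\eta$ the sequence $\eta$ itself satisfies every $\varphi_i(x,a_{i,\eta(i)})$, so it fails all the others. Thus $(\omega^\omega,E_0,E_1,\dots)$ is neither strongly dependent nor strong.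

The same reasoning holds in general: if the rows of an inp-pattern are pairwise inconsistent, then a solution of $\{\varphi_i(x,a_{i,\eta(i)})\}$ satisfies $\neg\varphi_i(x,a_{i,j})$ for $j\neq\eta(i)$, so the pattern is an ict-pattern. A pattern of depth $\omega$ with pairwise inconsistent rows therefore refutes both strongness and strong dependence. We shall only produce patterns of this kind, and finite pieces of them suffice.

**Lemma 1 (finite arrays).** Let $\varphi_i(x,y)$, $i\ge1$, be formulas, possibly with parameters ($y$ may be a tuple). Suppose that for all $n,J$ there are $b_{i,j}$ in $\mathcal Q$ $(1\le i\le n,\ 1\le j\le J)$ such that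

$(*)$ for each $i$ the formulas $\varphi_i(x,b_{i,j})$, $1\le j\le J$, are pairwise inconsistent, and for every $\eta:\{1,\dots,n\}\to\{1,\dots,J\}$ some $x\in\mathbb Q_p$ satisfies $\bigwedge_{i\le n}\varphi_i(x,b_{i,\eta(i)})$.

Then $\mathcal Q$ is neither strongly dependent nor strong.

*Proof.* Parameters of $\varphi_i$ can be added to the tuple $y$, with constant values in the array, so assume there are none. Take new constants $d_{i,j}$ for $i,j\ge1$. To the theory of $\mathcal Q$ add the sentences saying that $\varphi_i(x,d_{i,j})$ and $\varphi_i(x,d_{i,j'})$ have no common solution ($j\ne j'$), and, for all $n$ and all $\eta:\{1,\dots,n\}\to\{1,2,\dots\}$, the sentence $\exists x\bigwedge_{i\le n}\varphi_i(x,d_{i,\eta(i)})$. A finite set of these sentences mentions finitely many constants, so it is satisfied in $\mathcal Q$ by $(*)$. By compactness there is a model of everything. In it, for each $\eta$ defined on all $i\ge1$, every finite part of $\{\varphi_i(x,d_{i,\eta(i)})\}$ is realized. This is a pattern of depth $\omega$ with pairwise inconsistent rows. $\square$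

## 3. The open core

**Definition (open core).** For a structure $\mathcal Q$ with domain $\mathbb Q_p$, the open core $\mathcal Q^\circ$ is the structure on $\mathbb Q_p$ whose primitive relations are the closures in $\mathbb Q_p^n$ of all $\mathcal Q$-definable subsets of $\mathbb Q_p^n$, for all $n\ge1$.

If $\mathcal Q$ expands the field, the closure of a definable set is definable, so the primitive relations of $\mathcal Q^\circ$ are exactly the closed definable sets. Among them are the graphs of $+$ and $\times$. Hence every $\overline{\mathbb Q}_p$-definable set is $\mathcal Q^\circ$-definable, and every $\mathcal Q^\circ$-definable set is $\mathcal Q$-definable. For $\mathcal Q=\overline{\mathbb Q}_p$ this shows that the open core has the same definable sets as the field.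

The open core can lose information. As an illustration outside our setting, take $(\mathbb Q_p,P)$ with no field structure and $P=\mathbb Q$, a dense set with dense complement. By quantifier elimination for an infinite co-infinite predicate, a definable subset of $\mathbb Q_p^n$ is a finite union of nonempty sets of the following kind: the coordinates are partitioned into blocks of equal coordinates; each block either equals a given parameter or is required to differ from the other blocks and from finitely many parameters, with a prescribed choice between $P$ and its complement. As $P$ and its complement are dense, the closure of such a set is given by its equations alone. So every set definable in the open core is definable from equality, and $P$, being infinite and co-infinite, is not.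

**Definition (open plus finite).** A set $X\subseteq\mathbb Q_p$ is *open plus finite* if it is the union of an open set and a finite set, that is, if $X\setminus\operatorname{int}X$ is finite.

The set $\mathbb Z_p\cup\{1/p\}$ is open plus finite. The compact set $\{p^m:m\ge0\}\cup\{0\}$ is not. A set with empty interior is open plus finite exactly when it is finite.

## 4. Open-plus-finite sets and two theorems

Over the reals there is this background. If $\mathcal R$ is a strongly dependent expansion of $(\mathbb R,<,+,\times)$, then $\mathcal R^\circ$ is o-minimal; and an expansion of $(\mathbb R,<)$ is o-minimal if and only if every definable subset of $\mathbb R$ is the union of an open set and a finite set. The following $p$-adic question is from Erik Walsberg, "Externally definable quotients and NIP expansions of the real ordered additive group", arXiv:1910.10572 (2019): if $\mathcal Q$ is a strongly dependent expansion of $\overline{\mathbb Q}_p$, must every $\mathcal Q^\circ$-definable subset of $\mathbb Q_p$ be a union of an open set and a finite set?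

The answer is yes. It splits into a model-theoretic half and a topological half.

**Theorem A.** Let $\mathcal Q$ be an expansion of $\overline{\mathbb Q}_p$ that is strongly dependent, or merely strong. Then every closed definable subset of $\mathbb Q_p$ with empty interior is finite.

**Theorem B.** For an arbitrary expansion $\mathcal Q$ of $\overline{\mathbb Q}_p$ the following are equivalent:

* (N) every closed definable subset of $\mathbb Q_p$ with empty interior is finite;
* (T) every $\mathcal Q^\circ$-definable subset of $\mathbb Q_p$ is the union of an open set and a finite set.

If they hold, then: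

* (i) a subset of $\mathbb Q_p^n$ is $\mathcal Q^\circ$-definable if and only if it is a finite Boolean combination of closed $\mathcal Q$-definable sets;
* (ii) $\dim(\overline A\setminus A)<\dim A$ for every nonempty $\mathcal Q^\circ$-definable $A$;
* (iii) every $\mathcal Q^\circ$-definable $f:O\to\mathbb Q_p^m$, with $O\subseteq\mathbb Q_p^n$ open, is continuous off a nowhere dense set.

**Corollary C.** If $\mathcal Q$ is a strongly dependent (or just strong) expansion of $\overline{\mathbb Q}_p$, then every $\mathcal Q^\circ$-definable subset of $\mathbb Q_p$ is a union of an open set and a finite set; moreover (i)–(iii) hold.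

Corollary C follows at once: Theorem A gives (N), and Theorem B does the rest. The last section shows that the analogue fails over every proper finite extension of $\mathbb Q_p$.

## 5. The field alone, powers of $p$, and two Cantor sets

For $\mathcal Q=\overline{\mathbb Q}_p$ the answer can be read off from Macintyre's quantifier elimination. A definable subset of $\mathbb Q_p$ is a Boolean combination of sets $\{f(x)=0\}$ and $\{f(x)\in P_m\}$, where $f$ is a polynomial over $\mathbb Q_p$ and $P_m$ is the group of nonzero $m$-th powers, which is open and closed in $\mathbb Q_p^\times$. Let $Z$ be the finite set of zeros of the nonzero polynomials that occur. Off $Z$ all these sets are relatively clopen, so the definable set is an open set together with part of $Z$.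

Next, suppose $D=\{p^m:m\ge0\}$ is definable. Then $D\cup\{0\}$ is closed, infinite, with empty interior, and Theorem A says that $\mathcal Q$ is not strong. The pattern can be found by hand. Let $\varphi_1(x,y)$ say that $y\in D$ and $v(x-y)>v(y)$, so that $v(x)=v(y)$ and the first nonzero digit of $x$ is $1$. This $y$ is determined by $x$; subtract it and repeat. Let $\varphi_i(x,y)$ say that $y$ is the power of $p$ found at step $i$. If $m_1<m_2<\dots<m_n$ and $x=p^{m_1}+\dots+p^{m_n}$, the procedure returns $p^{m_1},\dots,p^{m_n}$ in order. Let row $i$ use the exponents in $[iJ,(i+1)J)$. Then the rows are pairwise inconsistent and all choices of one entry per row are realized, which is $(*)$.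

Now a set without isolated points: for $p\ge3$ let $K_{01}$ be the set of all $\sum_{i\ge0}\varepsilon_ip^i$ with $\varepsilon_i\in\{0,1\}$. A first thought is to let row $i$ ask for the value of the $i$-th digit. The rows are independent, but a digit has only finitely many values, while a row needs infinitely many entries. The remedy is to ask where a digit occurs: let $\varphi_i(x;c,c')$ say that $x\in K_{01}$ has at most $i-1$ digits $1$ in positions $<c$ and at least $i$ in positions $<c'$. For $1\le i\le n$, $1\le j\le J$ put $c_{i,j}=(i-1)J+j-1$ and let entry $j$ of row $i$ be $\varphi_i(x;c_{i,j},c_{i,j}+1)$. It says that the $i$-th digit $1$ stands exactly at $c_{i,j}$, and $x=\sum_ip^{c_{i,\eta(i)}}$ realizes the choice $\eta$.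

For this the digit must be visible definably from $K_{01}$. One looks at the points of $K$ near $x$, to an accuracy of one digit:
$$h_\gamma(x)=\{a\in\mathbb Z/p:\exists k\in K,\ v(k-x-p^\gamma a)\ge\gamma+1\}.$$
For $K=K_{01}$ a point $k$ as in this formula has the same digits as $x$ below $\gamma$, so $h_\gamma(x)=\{0,1\}-\varepsilon_\gamma(x)$. This is $\{0,1\}$ or $\{0,-1\}$, and the two differ because $p\ge3$. (That $p^\gamma$ may appear in a definition is settled in Section 8.)

The sensible plan for a general compact $K$ without isolated points and without interior is therefore to find many balls on which $h_\gamma$ is not constant. It stops working on the set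
$$K_{\mathrm{ev}}=\Big\{\sum_{i\ge0}\varepsilon_ip^{2i}:\ \varepsilon_i\in\{0,\dots,p-1\}\Big\}$$
of integers with all digits in odd positions equal to $0$. It is compact and infinite, without isolated points and without interior. At even $\gamma$ we get $h_\gamma(x)=\mathbb Z/p$ for all $x$, and at odd $\gamma$ we get $h_\gamma(x)=\{0\}$ for all $x$. One digit at a time, $K_{\mathrm{ev}}$ looks like a group: the view from $x$ never depends on $x$.

But $K_{\mathrm{ev}}$ is not a group, because carrying into an odd position leaves it, and two consecutive digits see the carry. Let $\gamma$ be even and $b\in\{0,\dots,p-1\}$ the digit of $x$ at $\gamma$. For $k\in K_{\mathrm{ev}}\cap B(x,\gamma)$ with digit $k_\gamma$ at $\gamma$ we have $k-x\equiv p^\gamma(k_\gamma-b)\pmod{p^{\gamma+2}}$. So in $\mathbb Z/p^2$ the view from $x$ is $\{-b,1-b,\dots,p-1-b\}$, and these $p$ sets are different for different $b$.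

There is a reason to hope that two digits always suffice. A set that looks the same from all of its points should resemble a coset of a closed subgroup, and a closed subgroup of $\mathbb Z_p$ is an ideal, since $\mathbb Z$ is dense in $\mathbb Z_p$; so it is $\{0\}$ or some $p^r\mathbb Z_p$. Neither is infinite with empty interior. Section 8 makes this precise with subgroups of $\mathbb Z/p^2$.

## 6. Reducing Theorem A to compact sets

Suppose, for a contradiction with Theorem A, that $\mathcal Q$ is strongly dependent or strong and $K\subseteq\mathbb Q_p$ is closed, definable, infinite, with empty interior. By Lemma 1 it is enough to find formulas $\varphi_i$ satisfying $(*)$ for all $n,J$.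

**Step 1: make $K$ a compact subset of $\mathbb Z_p$.** Pick $c\notin K$. The map $x\mapsto1/(x-c)$ is a homeomorphism $\mathbb Q_p\setminus\{c\}\to\mathbb Q_p\setminus\{0\}$, so the image of $K$ is closed in $\mathbb Q_p\setminus\{0\}$. It is bounded because $|x-c|$ is bounded below on the closed set $K\not\ni c$. Hence $\{1/(x-c):x\in K\}\cup\{0\}$ is closed and bounded, that is, compact. It is infinite and definable. It has empty interior: a nonempty open subset, after removal of $0$, would be a nonempty open subset of the image of $K$. Multiplying by a power of $p$ we may assume that $K\subseteq\mathbb Z_p$ is compact, infinite, definable, with empty interior.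

Let $\operatorname{iso}(K)$ be the set of isolated points of $K$; it is definable. We treat separately the cases that it is infinite and that it is finite.

## 7. Infinitely many isolated points

Assume $\operatorname{iso}(K)$ is infinite. The plan is to imitate the procedure for powers of $p$.

**Step 2: a discrete set accumulating at $0$, with disjoint balls.** The infinite bounded set $\operatorname{iso}(K)$ has an accumulation point $e$, and $e\in K$ as $K$ is closed. Since $e$ is not isolated in $K$, the definable set $D=\operatorname{iso}(K)-e$ does not contain $0$, and it accumulates at $0$. It is discrete, so for $d\in D$ we can let $\rho(d)$ be the least $r\ge0$ with $D\cap B(d,r)=\{d\}$. The balls $B(d,\rho(d))$, $d\in D$, are pairwise disjoint: if two of them met, they would be nested, and the larger would contain two elements of $D$. (For $D=\{p^m:m\ge0\}$ one finds $\rho(p^m)=m+1$, and the ball consists of the $x$ with $v(x)=m$ and first nonzero digit $1$.)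

**Step 3: the formulas, which strip off one element of $D$ at a time.** Let $U=\bigcup_{d\in D}B(d,\rho(d))$. For $x\in U$ let $d(x)$ be the unique $d\in D$ with $x\in B(d,\rho(d))$, and put $F(x)=x-d(x)$. Let $\varphi_i(x,y)$ say: $F^{i-1}(x)$ is defined and lies in $U$, and $d(F^{i-1}(x))=y$. For fixed $i$, distinct values of $y$ give inconsistent formulas.

**Step 4: realize all choices.** Given $n,J$, choose row by row elements $d_{i,j}\in D$, distinct for distinct $j$, with $v(d_{i,j})\ge\rho(d_{i',j'})$ for all $i'<i$ and all $j'$. This is possible because $0$ is an accumulation point of $D$. Given $\eta$, put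
$$s_i=\sum_{i'=i}^n d_{i',\eta(i')}\quad(1\le i\le n),\qquad s_{n+1}=0 .$$
Every summand of $s_{i+1}$ has valuation at least $\rho(d_{i,\eta(i)})$, so $s_i-d_{i,\eta(i)}=s_{i+1}\in B(0,\rho(d_{i,\eta(i)}))$. Thus $s_i\in B(d_{i,\eta(i)},\rho(d_{i,\eta(i)}))$, which means $d(s_i)=d_{i,\eta(i)}$ and $F(s_i)=s_{i+1}$. Hence $x=s_1$ has $F^{i-1}(x)=s_i$ and satisfies $\varphi_i(x,d_{i,\eta(i)})$ for all $i\le n$. So $(*)$ holds, with $b_{i,j}=d_{i,j}$.

## 8. Perfect sets: two-digit shapes and their parity

Assume now that $\operatorname{iso}(K)$ is finite.

**Step 5: remove the isolated points.** Replace $K$ by $K\setminus\operatorname{iso}(K)$. It is still compact, infinite, definable and has empty interior. It has no isolated point: since only finitely many points were removed, a point isolated in it would have been isolated in $K$.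

**Step 6: define the two-digit shape, and check that it is definable.** For $\gamma\ge0$ and $x\in K$ let
$$g_\gamma(x)=\{a\in\mathbb Z/p^2:\ \exists k\in K,\ v(k-x-p^\gamma a)\ge\gamma+2\}.$$
The condition does not depend on the integer chosen to represent $a$. The function $\gamma\mapsto p^\gamma$ is not given to us, so we replace it by something definable. Let $H=p^{\mathbb Z}(1+p^2\mathbb Z_p)\le\mathbb Q_p^\times$. Its index is $|(\mathbb Z/p^2)^\times|=p(p-1)=:q$, so $H$ contains the group $(\mathbb Q_p^\times)^q$ of $q$-th powers. That group is definable, and it has finite index in $\mathbb Q_p^\times$: by Hensel's lemma applied to $X^q-u$ at $X=1$, it contains $1+p^{2v(q)+1}\mathbb Z_p$, and it contains $p^{q\mathbb Z}$. So $H$ is a finite union of cosets of a definable group, hence definable. If $c\in H$ and $v(c)=\gamma$, then $v(c-p^\gamma)\ge\gamma+2$, so $p^\gamma$ may be replaced by $c$ in the definition of $g_\gamma(x)$. Therefore, for each $A\subseteq\mathbb Z/p^2$, the relation $g_\gamma(x)=A$ is definable in $(x,\gamma)$.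

Two properties follow from the definition, for $x,y\in K$:
$$g_\gamma(x)\text{ depends only on }x\text{ modulo }p^{\gamma+2},\text{ and }0\in g_\gamma(x);\tag{1}$$
$$\text{if }y\equiv x+p^\gamma b\pmod{p^{\gamma+2}},\text{ then }g_\gamma(y)=g_\gamma(x)-b.\tag{2}$$
For (2): $a\in g_\gamma(y)$ means that some $k\in K$ is congruent to $y+p^\gamma a\equiv x+p^\gamma(a+b)$ modulo $p^{\gamma+2}$, that is, $a+b\in g_\gamma(x)$.

**Step 7: bad balls, where the shape carries information.** Call a ball $\beta$ of level $\gamma\ge0$ meeting $K$ *bad* if $g_\gamma$ is not constant on $K\cap\beta$. For $K_{\mathrm{ev}}$ the bad balls are those of even level that meet it: at even levels we computed $p$ different shapes, and at odd levels the shape is always $p\mathbb Z/p^2$.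

Suppose $\beta=B(x,\gamma)$, $x\in K$, is not bad, and let $A=g_\gamma(x)$. For $b\in A$ there is $y\in K$ with $y\equiv x+p^\gamma b\pmod{p^{\gamma+2}}$; it lies in $\beta$, so $A=g_\gamma(y)=A-b$ by (2). Since also $0\in A$, the set $A$ is a subgroup of $\mathbb Z/p^2$. The point of using $p^2$ is this: a subgroup of $\mathbb Z/p^2$ that contains an element not divisible by $p$ is all of $\mathbb Z/p^2$. In a ball that is not bad, branching at the first digit forces full branching at two digits.

**Lemma 2.** Every ball $\beta$ of level $\ge0$ meeting $K$ contains a bad ball.

*Proof.* Suppose $\beta$ contains none. Pick $x\in K\cap\beta$ and, as $x$ is not isolated, $y\in K\cap\beta$ with $y\ne x$. Put $\gamma=v(x-y)$; then $B(x,\gamma)\subseteq\beta$ is not bad. The subgroup $g_\gamma(x)$ contains the class of $(y-x)/p^\gamma$, which is not divisible by $p$, so $g_\gamma(x)=\mathbb Z/p^2$. Thus $K$ meets all balls of levels $\gamma+1$ and $\gamma+2$ inside $B(x,\gamma)$.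

We show by induction on $m\ge2$ that $K$ meets every ball of level $\gamma+m$ inside $B(x,\gamma)$. Assume this for $m$. A ball of level $\gamma+m-1$ in $B(x,\gamma)$ meets $K$, so it is $B(z,\gamma+m-1)$ with $z\in K$. Its subball of level $\gamma+m$ around $z+p^{\gamma+m-1}$ meets $K$, so $g_{\gamma+m-1}(z)$ contains an element $\equiv1\pmod p$. As $B(z,\gamma+m-1)\subseteq\beta$ is not bad, $g_{\gamma+m-1}(z)$ is a subgroup, hence $\mathbb Z/p^2$. So all subballs of level $\gamma+m+1$ of $B(z,\gamma+m-1)$ meet $K$. Every ball of level $\gamma+m+1$ in $B(x,\gamma)$ arises in this way, and the induction goes through.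

Hence $K$ is dense in $B(x,\gamma)$. Being closed, it contains $B(x,\gamma)$, which contradicts its empty interior. $\square$

Widening the window has a price: the windows of the levels $\gamma$ and $\gamma+1$ overlap. To fix the shape at level $\gamma$ we must fix $x$ modulo $p^{\gamma+2}$, and this restricts the shape at level $\gamma+1$ in a way we do not control. For $K_{01}$ this does occur at every level. If $x$ has digits $b,c$ at $\gamma,\gamma+1$, then $g_\gamma(x)=S-b-pc$ with $S=\{0,1,p,p+1\}$. The stabilizer of $S$ under translation has order dividing both $4$ and $p^2$, hence is trivial since $p$ is odd; so the four shapes are distinct and balls of all levels are bad. The remedy is to use levels of one parity only.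

**Step 8: choose a parity.** There are $\varepsilon\in\{0,1\}$ and a ball $B_0$ of level $\gamma_0\equiv\varepsilon\pmod2$, $\gamma_0\ge0$, meeting $K$, such that every ball $\beta\subseteq B_0$ meeting $K$ contains a bad ball of level $\equiv\varepsilon\pmod 2$. We call such bad balls *$\varepsilon$-bad*. To see this, try $\varepsilon=0$ and $B_0=\mathbb Z_p$. If this fails, some ball $\beta_0$ of level $\ge0$ meeting $K$ contains no bad ball of even level. By Lemma 2 every ball inside $\beta_0$ meeting $K$ contains a bad ball, which must have odd level. So $\varepsilon=1$ and any $B_0\subseteq\beta_0$ of odd level meeting $K$ will do.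

**Step 9: special levels, which play the role of the digit $1$.** Fix a linear order $\prec$ on the subsets of $\mathbb Z/p^2$. Let $\beta$ be an $\varepsilon$-bad ball of level $\gamma$. A point $x\in K\cap\beta$ has *class* $0$ at $\beta$ if $g_\gamma(x)$ is the $\prec$-least element of $\{g_\gamma(y):y\in K\cap\beta\}$, and class $1$ otherwise. Both classes are nonempty, as $g_\gamma$ is not constant on $K\cap\beta$, and by (1) the class of $x$ depends only on $x$ modulo $p^{\gamma+2}$.

For $x\in K\cap B_0$, a level $\gamma\ge\gamma_0$ is *special for $x$* if $B(x,\gamma)$ is $\varepsilon$-bad and $x$ has class $1$ at it. Equivalently: $\gamma\ge\gamma_0$, $\gamma\equiv\varepsilon\pmod2$, and some $y\in K\cap B(x,\gamma)$ has $g_\gamma(y)\prec g_\gamma(x)$. This is a definable relation in $(x,\gamma)$.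

**Lemma 3.** Let $\beta\subseteq B_0$ be a ball of level $\gamma\equiv\varepsilon\pmod 2$ meeting $K$ and let $\ell\in\mathbb N$. There is a ball $\beta'\subseteq\beta$ of level $\gamma'\equiv\varepsilon\pmod 2$, $\gamma'>\gamma$, meeting $K$, such that every $x\in K\cap\beta'$ has exactly one special level in $[\gamma,\gamma')$, and this level is $\ge\ell$.

*Proof.* The basic step lets us decide whether the next $\varepsilon$-bad ball contributes a special level. Let $\iota\in\{0,1\}$. Choose an $\varepsilon$-bad ball $\beta_1\subseteq\beta$ of minimal level $\gamma_1\ge\gamma$; one exists by Step 8. Choose $z\in K\cap\beta_1$ of class $\iota$ at $\beta_1$, and put $\beta^*=B(z,\gamma_1+2)$. It meets $K$, lies in $\beta_1$, and its level is $\equiv\varepsilon\pmod2$.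

Let $x\in K\cap\beta^*$. For $\gamma\le\delta<\gamma_1$ the ball $B(x,\delta)\subseteq\beta$ is not $\varepsilon$-bad by minimality, so $\delta$ is not special for $x$. The level $\gamma_1+1$ has the wrong parity, so it is not special. Finally $B(x,\gamma_1)=\beta_1$ and $x\equiv z\pmod{p^{\gamma_1+2}}$, so $x$ has class $\iota$ at $\beta_1$, and $\gamma_1$ is special for $x$ if and only if $\iota=1$. Hence $x$ has exactly $\iota$ special levels in $[\gamma,\gamma_1+2)$, and if $\iota=1$ that level is $\gamma_1\geq\gamma$.

Each basic step raises the level by at least $2$. Apply it with $\iota=0$ until the level is at least $\ell$, then once with $\iota=1$. The points of $K$ in the final ball have exactly one special level in $[\gamma,\gamma')$, and it arose in the last step, so it is $\ge\ell$. $\square$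

**Step 10: the formulas, which locate the $i$-th special level.** Let $\varphi_i(x;y,y')$ say: $x\in K\cap B_0$, $x$ has at most $i-1$ special levels in $[\gamma_0,v(y))$, and $x$ has at least $i$ special levels in $[\gamma_0,v(y'))$. For fixed $i$ this is first-order. If $c_1\le c_2\le\cdots$ are integers and $j<k$, then $\varphi_i(x;p^{c_j},p^{c_{j+1}})$ and $\varphi_i(x;p^{c_k},p^{c_{k+1}})$ are inconsistent: the first gives at least $i$ special levels below $c_{j+1}\le c_k$, the second at most $i-1$ below $c_k$.

**Step 11: a tree of balls realizing all choices.** Given $n,J$, we build balls $\beta_\sigma\subseteq B_0$, for $\sigma\in\{1,\dots,J\}^i$ and $0\le i\le n$, of level $\equiv\varepsilon\pmod2$ and meeting $K$, such that every point of $K\cap\beta_\sigma$ has exactly $i=|\sigma|$ special levels in $[\gamma_0,\operatorname{lev}\beta_\sigma)$. Start with $\beta_\emptyset=B_0$. Suppose $i\geq1$ and the balls with $|\sigma|=i-1$ are given. Let $c_{i,1}=\max_{|\sigma|=i-1}\operatorname{lev}\beta_\sigma$. For $j=1,\dots,J$ in this order do the following. By Lemma 3 choose, for every $\sigma$ with $|\sigma|=i-1$, a ball $\beta_{\sigma j}\subseteq\beta_\sigma$ whose points in $K$ have exactly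 one special level in $[\operatorname{lev}\beta_\sigma,\operatorname{lev}\beta_{\sigma j})$, this level being $\ge c_{i,j}$. Then put $c_{i,j+1}=\max_{|\sigma|=i-1}\operatorname{lev}\beta_{\sigma j}$. Note that $c_{i,j}<\operatorname{lev}\beta_{\sigma j}\le c_{i,j+1}$.

Let $x\in K\cap\beta_{\sigma j}$ with $|\sigma|=i-1$. It has $i-1$ special levels in $[\gamma_0,\operatorname{lev}\beta_\sigma)$, none in $[\operatorname{lev}\beta_\sigma,c_{i,j})$, and one in $[c_{i,j},\operatorname{lev}\beta_{\sigma j})\subseteq[c_{i,j},c_{i,j+1})$. Hence $x$ satisfies $\varphi_i(x;b_{i,j})$ with $b_{i,j}=(p^{c_{i,j}},p^{c_{i,j+1}})$. Crucially $b_{i,j}$ does not depend on $\sigma$. Given $\eta$, any $x\in K\cap\beta_{(\eta(1),\dots,\eta(n))}$ lies in $\beta_{(\eta(1),\dots,\eta(i))}$ for every $i\le n$, so it satisfies $\varphi_i(x;b_{i,\eta(i)})$ for all $i\le n$. The rows are pairwise inconsistent by Step 10. So $(*)$ holds, and Theorem A is proved. $\blacksquare$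

## 9. Projections of closed definable sets

We turn to Theorem B. One direction is immediate.

**Step 12: (T) implies (N).** A closed definable set is a primitive relation of $\mathcal Q^\circ$. If it has empty interior and is open plus finite, it is finite.

From now on until the end of Section 11 we assume (N). We must pass from closed definable sets to everything that quantifiers and Boolean operations make of them. Closed sets are not closed under projection: $\{(x,y):xy=1\}$ projects onto $\mathbb Q_p\setminus\{0\}$. So we take projections in from the start; the cost is that complements become a problem, which Section 11 solves.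

**Definition (Σ-set).** A set $A\subseteq\mathbb Q_p^n$ is a *Σ-set* if $A=\pi(C)$ for some closed definable $C\subseteq\mathbb Q_p^{n+m}$, where $\pi$ is the projection to the first $n$ coordinates.

The set $\mathbb Q_p\setminus\{0\}$ is one. Without (N), Σ-sets can be wild: if $(q_n)_{n\ge0}$ enumerates $\mathbb Q$, then $C=\{(q_n,p^{-n}):n\ge0\}$ is closed, because only finitely many of its points have bounded second coordinate; in $(\mathbb Q_p,+,\times,C)$ the dense countable set $\mathbb Q$ is a Σ-set. There (N) fails, since $\{p^{-n}:n\ge0\}$ is definable, closed and infinite with empty interior.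

**Step 13: elementary closure properties.** Let $A=\pi(C)$ as above. For $\gamma\in\mathbb N$ put $A_\gamma=\pi(C\cap(p^{-\gamma}\mathbb Z_p)^{n+m})$. This is a uniformly definable increasing family of compact sets with union $A$; so Σ-sets are definable and are countable unions of closed sets. Closed definable sets are Σ (take $m=0$). Σ-sets are closed under finite unions (add dummy coordinates to make the numbers $m$ equal, and take the union of the closed sets), finite intersections (use $\{(x,y,y'):(x,y)\in C,(x,y')\in C'\}$), products, permutations of coordinates, projections, and fibers $A_x$. We need three more facts.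

(a) *Every open definable $U\subseteq\mathbb Q_p^n$ is Σ.* With $F=\mathbb Q_p^n\setminus U$, the set $\{(x,s):\forall z\in F\ |x-z||s|\ge1\}$ is closed and definable. It projects onto $U$: a point of $U$ has positive distance from $F$ (any $s$ works if $F=\emptyset$), and for $x\in F$ the choice $z=x$ excludes every $s$. Consequently, for $A$ Σ and $U$ open definable, $A\cap U$ and $A\setminus U$ are Σ. In particular $A\setminus\operatorname{int}A$ is Σ, and it has empty interior, because an open subset of $A$ lies in $\operatorname{int}A$.

(b) *If $(E_\gamma)_{\gamma\in\mathbb N}$ is a uniformly definable family of closed sets, then $\bigcup_\gamma E_\gamma$ is Σ.* It is the projection of $\{(x,t):|t|\ge1,\ x\in E_{-v(t)}\}$. This set is the union of the closed sets $E_\gamma\times\{|t|=p^\gamma\}$, and it is closed because the sets $\{|t|=p^\gamma\}$, $\gamma\ge0$, are clopen, disjoint and locally finite.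

(c) *If $A\subseteq\mathbb Q_p^{m+1}$ is Σ, then $I(A)=\{x\in\mathbb Q_p^m:A_x\text{ has interior}\}$ is Σ; and if $I(A)$ has interior, then so does $A$.* By Baire, $A_x=\bigcup_\gamma(A_\gamma)_x$ has interior if and only if some $(A_\gamma)_x$ contains a ball. Since $A_\gamma$ increases with $\gamma$ and $B(y,\gamma)$ decreases, we may raise $\gamma$ until $(A_\gamma)_x$ contains $B(y,\gamma)$ with the same $\gamma$. So $I(A)$ is the projection to $x$ of $\bigcup_\gamma E_\gamma$ with $E_\gamma=\{(x,y):\{x\}\times B(y,\gamma)\subseteq A_\gamma\}$. Each $E_\gamma$ is closed, because its complement $\bigcup_{w\in p^\gamma\mathbb Z_p}\{(x,y):(x,y+w)\notin A_\gamma\}$ is open. By (b), $I(A)$ is Σ. For the second claim, $I(A)$ is also the union of the sets $\{x:\{x\}\times B\subseteq A_\gamma\}$ over all balls $B$ and all $\gamma\in\mathbb N$. There are countably many of these and each is closed. If $I(A)$ has interior, then by Baire one of them contains a nonempty open $W$, and $W\times B\subseteq A$.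

The next lemma handles dimension one. Condition (N) speaks only about closed sets, so the danger is a dense Σ-set that is a union of finite sets, like $\mathbb Q$ above. The trick is to remove from $\mathbb Z_p$ tiny balls around all of its points; what remains is closed, without interior, and still has positive measure.

**Lemma 4.** A Σ-set $A\subseteq\mathbb Q_p$ with empty interior is finite. Hence every Σ-set $A\subseteq\mathbb Q_p$ is the union of the open set $\operatorname{int}A$ and a finite set.

*Proof.* The second statement follows from the first applied to $A\setminus\operatorname{int}A$, by (a). For the first, each $A_\gamma$ is compact and definable with empty interior, so finite by (N). Suppose $A$ is infinite. Then $\overline A$ is closed, definable and infinite, so by (N) it contains a ball. After an affine change of variable and intersecting $A$ and all $A_\gamma$ with $\mathbb Z_p$, we may assume that $A\subseteq\mathbb Z_p$ is dense in $\mathbb Z_p$ and $A=\bigcup_{\gamma\in\mathbb N}A_\gamma$ with $(A_\gamma)$ uniformly definable and increasing, each $A_\gamma$ finite.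

Let $\delta_\gamma=\max\{v(a-b):a\ne b\in A_\gamma\}$, and $\delta_\gamma=0$ if $|A_\gamma|\le1$. This is a definable function of $\gamma$ with values $\ge0$. Distinct elements of $A_\gamma\subseteq\mathbb Z_p$ are distinct modulo $p^{\delta_\gamma+1}$, so $|A_\gamma|\le p^{\delta_\gamma+1}$. Put
$$K=\mathbb Z_p\setminus\bigcup_{\gamma\in\mathbb N}\ \bigcup_{a\in A_\gamma}B(a,\delta_\gamma+\gamma+3).$$
This set is definable and closed. It has empty interior, since the removed set contains $A$, which is dense in $\mathbb Z_p$. The removed set has measure at most
$$\sum_{\gamma\ge0}p^{\delta_\gamma+1}\,p^{-\delta_\gamma-\gamma-3}=\sum_{\gamma\ge0}p^{-\gamma-2}=\frac1{p(p-1)}\le\frac12 .$$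
So $K$ has positive measure and is therefore infinite. This contradicts (N). $\square$

**Lemma 5.** A Σ-set $A\subseteq\mathbb Q_p^n$ with empty interior is nowhere dense. Hence for any Σ-set $A\subseteq\mathbb Q_p^n$, the sets $A\setminus\operatorname{int}A$ and $\overline A\setminus\operatorname{int}A$ are nowhere dense, and if $A$ is dense in an open set $O$, then $\operatorname{int}A\cap O$ is dense in $O$.

*Proof.* First we derive the consequences from the first statement for the same $n$. By (a), $A\setminus\operatorname{int}A$ is Σ with empty interior, hence nowhere dense. Since $\overline A=\overline{\operatorname{int}A}\cup\overline{A\setminus\operatorname{int}A}$,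
$$\overline A\setminus\operatorname{int}A\subseteq(\overline{\operatorname{int}A}\setminus\operatorname{int}A)\cup\overline{A\setminus\operatorname{int}A},$$
and both sets on the right are nowhere dense, the first as the boundary of an open set. If $A$ is dense in $O$, then $O\subseteq\overline A$, so the open set $O\setminus\overline{\operatorname{int}A}$ is contained in the nowhere dense set $\overline A\setminus\operatorname{int}A$ and is empty. Thus $\operatorname{int}A\cap O$ is dense in $O$.

Now we prove the first statement by induction on $n$. For $n=0$ a set with empty interior is empty; $n=1$ is Lemma 4. Let $n\ge2$ and suppose $A$ has empty interior but is not nowhere dense. Then $A$ is dense in a product of balls $U\times V\subseteq\mathbb Q_p^{n-1}\times\mathbb Q_p$. By (c), $I(A)\subseteq\mathbb Q_p^{n-1}$ is Σ with empty interior, so it is nowhere dense by induction. Shrinking $U$ we may assume $U\cap I(A)=\emptyset$. For $x\in U$ the Σ-set $A_x$ has empty interior, so it is finite by Lemma 4.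

We bound its size. Let $W_k=\{x\in U:|A_x\cap V|\ge k\}$. This is a Σ-set, as the projection of
$$\{(x,y_1,\dots,y_k):x\in U,\ (x,y_i)\in A,\ y_i\in V,\ y_i\ne y_l\text{ for }i\ne l\},$$
which is Σ by (a). If all $W_k$ were dense in $U$, then by induction all $\operatorname{int}W_k$ would be dense open subsets of $U$, and by Baire some $x$ would lie in $\bigcap_kW_k$, contradicting finiteness of $A_x$. So some $W_k$, with $k\ge1$ as $W_0=U$, misses a ball inside $U$; shrinking $U$ we may assume $W_k=\emptyset$.

On the other hand, choose disjoint balls $V_1,\dots,V_k\subseteq V$. As $A$ is dense in $U\times V$, the projection of $A\cap(U\times V_i)$ to $U$ is a Σ-set dense in $U$. By induction its interior is dense open in $U$, for each $i$, so some $x\in U$ lies in all $k$ projections. Then $|A_x\cap V|\ge k$, a contradiction. $\square$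

## 10. Finite fibers and continuous branches

**Lemma 6.** Let $C\subseteq\mathbb Q_p^d\times\mathbb Q_p^e$ be closed definable, and let $U\subseteq\mathbb Q_p^d$ be nonempty, open and definable, with $C_u$ finite for all $u\in U$. There are a ball $U'\subseteq U$, disjoint balls $\beta_1,\dots,\beta_k\subseteq\mathbb Q_p^e$ $(k\ge0)$ and continuous $f_i:U'\to\beta_i$ such that $C\cap(U'\times\mathbb Q_p^e)=\bigcup_i\operatorname{graph}(f_i)$.

For instance, if $C=\{(u,y):y^2=u\}$ and $U=\mathbb Q_p\setminus\{0\}$, then $k=2$ near a nonzero square and $k=0$ near a nonsquare.

*Proof.* **Step 14: make the number of points constant.** Let $W_j=\{u\in U:|C_u|\ge j\}$, a Σ-set as in Lemma 5. If all $W_j$ were dense in $U$, their interiors would be dense open in $U$ by Lemma 5 and Baire would give a point $u\in U$ with $C_u$ infinite. Let $j$ be minimal such that $W_j$ is not dense in $U$; $j\ge1$ as $W_0=U$. Let $U_1\subseteq U$ be a ball with $W_j\cap U_1=\emptyset$ and put $k=j-1$. Then $W_k$ is dense in $U$, hence in $U_1$, and by Lemma 5 there is a ball $U_2\subseteq U_1\cap W_k$. So $|C_u|=k$ for all $u\in U_2$. If $k=0$, take $U'=U_2$.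

**Step 15: bound and separate the points.** Let $k\ge1$. For $\gamma\in\mathbb N$ let $T_\gamma$ be the set of $u\in U_2$ for which there are $y_1,\dots,y_k\in C_u$ with $|y_i|\le p^\gamma$ for all $i$ and $|y_i-y_l|\ge p^{-\gamma}$ for $i\ne l$. It is the projection of a closed bounded set, so it is compact, and $\bigcup_\gamma T_\gamma=U_2$. By Baire some $T_\gamma$ contains a ball $U_3$. For $u\in U_3$ the $k$ points of $C_u$ lie in $(p^{-\gamma}\mathbb Z_p)^e$ and have mutual distances $\ge p^{-\gamma}$.

**Step 16: separate the branches.** Partition $(p^{-\gamma}\mathbb Z_p)^e$ into the finitely many cosets $\beta$ of $p^{\gamma+1}\mathbb Z_p^e$. For $u\in U_3$ each $\beta$ contains at most one point of $C_u$. The sets $U_\beta=\{u\in U_3:C_u\cap\beta\ne\emptyset\}$ are compact, and every $u\in U_3$ lies in exactly $k$ of them. Fix $u_0\in U_3$ and let $U_{\beta_1},\dots,U_{\beta_k}$ be those containing it. The other $U_\beta$ are finitely many closed sets missing $u_0$, so there is a ball $U'\subseteq U_3$ around $u_0$ missing them all. A point of $U'$ lies in exactly $k$ of the sets $U_\beta$ and in none but $U_{\beta_1},\dots,U_{\beta_k}$, hence in all of these. So $C\cap(U'\times\mathbb Q_p^e)$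 is the union of the sets $C\cap(U'\times\beta_i)$, each of which is compact and the graph of a function $f_i:U'\to\beta_i$. A function into a compact Hausdorff space with closed graph is continuous. $\square$

## 11. Frontiers have smaller dimension, and Σ-sets are constructible

**Lemma 7.** If $A$ is Σ, then $\dim\overline A=\dim A$.

*Proof.* We may assume $A\neq\emptyset$. Clearly $\dim A\le\dim\overline A$. If $\pi$ is a coordinate projection such that $\pi(\overline A)$ has interior, then $\pi(\overline A)\subseteq\overline{\pi(A)}$ shows that the Σ-set $\pi(A)$ is not nowhere dense, so it has interior by Lemma 5. $\square$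

**Lemma 8.** Let $A\subseteq\mathbb Q_p^n$ be Σ with $\dim A=d\ge0$, and let $\pi$ be a coordinate projection to $\mathbb Q_p^d$, say to the first $d$ coordinates. Every nonempty open definable $U\subseteq\mathbb Q_p^d$ contains a ball $U'$ such that $\overline A\cap\pi^{-1}(U')=A\cap\pi^{-1}(U')$. (Both sides may be empty.)

*Proof.* **Step 17: make the fibers of the closure finite.** Let $C=\overline A$; by Lemma 7, $\dim C=d$. For $d<i\le n$ let $S_i\subseteq\mathbb Q_p^{d+1}$ be the projection of $C$ to the coordinates $1,\dots,d,i$. It is Σ, and it has empty interior because $\dim C=d$. By (c), $I(S_i)$ is Σ with empty interior, so it is nowhere dense by Lemma 5. Shrinking $U$ we may assume $U\cap I(S_i)=\emptyset$ for all $i$. For $u\in U$ each projection of $C_u\subseteq\mathbb Q_p^{n-d}$ to one coordinate is a fiber $(S_i)_u$, which is a Σ-set without interior, hence finite by Lemma 4. So $C_u$ is finite.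

**Step 18: on a small ball, each branch lies in $A$.** By Lemma 6, after shrinking $U$ to a ball, $C\cap\pi^{-1}(U)=\bigcup_{i\le k}\operatorname{graph}(f_i)$ with $f_i:U\to\beta_i$ continuous and the $\beta_i$ disjoint balls. Let $A_i=\{u\in U:(u,f_i(u))\in A\}$. As $A\subseteq C$ and the $\beta_i$ are disjoint, $A_i=\pi(A\cap(U\times\beta_i))$, so $A_i$ is Σ. By Lemma 5 the set $\bigcup_i(\overline{A_i}\setminus\operatorname{int}A_i)$ is nowhere dense, so some ball $U''\subseteq U$ misses it. For each $i$, $U''$ is the union of the disjoint open sets $U''\cap\operatorname{int}A_i$ and $U''\setminus\overline{A_i}$. Shrinking $U''$ once for each $i$, we get a ball $U'$ such that for every $i$ the set $A_i\cap U'$ is $U'$ or $\emptyset$. If it were $\emptyset$, the open set $U'\times\beta_i$ would be disjoint from $A$ and yet contain the nonempty set $\operatorname{graph}(f_i|_{U'})\subseteq\overline A$, which is impossible. So $A_i\supseteq U'$ for all $i$, that is, $C\cap\pi^{-1}(U')\subseteq A$. $\square$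

**Proposition 9.** Every Σ-set is a finite Boolean combination of closed definable sets.

*Proof.* The plan is to peel off the locally closed part of $A$ and to see that the remainder has smaller dimension. For a Σ-set $A\subseteq\mathbb Q_p^n$ put
$$A'=A\cap\overline{\overline A\setminus A}.$$
This is Σ, as the intersection of a Σ-set and a closed definable set. For example, if $A=\{(x,y):x\ne0\}\cup\{(0,0)\}$, then $\overline A\setminus A=\{(0,y):y\ne0\}$ and $A'=\{(0,0)\}$.

Let $A\ne\emptyset$ and suppose $\dim A'=\dim A=d$. For some coordinate projection $\pi$ to $\mathbb Q_p^d$ the set $\pi(A')$ contains a ball $U$. Take $U'\subseteq U$ from Lemma 8, after permuting coordinates. Then $\overline A\setminus A$ is disjoint from the open set $\pi^{-1}(U')$, hence so is its closure, and so is $A'$. But $U'\subseteq\pi(A')$, a contradiction. As $A'\subseteq A$, we conclude $\dim A'<\dim A$.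

Set $A^{(0)}=A$ and $A^{(i+1)}=(A^{(i)})'$. Since $\dim A\le n$ and the dimension drops as long as the set is nonempty, $A^{(n+1)}=\emptyset$. So $A$ is the disjoint union of the sets $A^{(i)}\setminus A^{(i+1)}$, $i\le n$. Finally, for any Σ-set $B$,
$$B\setminus B'=\overline B\setminus\overline{\overline B\setminus B}.$$
A point of the left side is in $B$ and, not being in $B'$, not in $\overline{\overline B\setminus B}$. A point of the right side is in $\overline B$ and not in $\overline B\setminus B$, so it is in $B$, and it is not in $B'$. Thus $B\setminus B'$ is a difference of two closed definable sets. $\square$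

**Step 19: Σ-sets are exactly the $\mathcal Q^\circ$-definable sets; proof of (i) and (T).** By Proposition 9 the complement of a Σ-set is a finite Boolean combination of closed definable sets, so a finite union of intersections of a closed and an open definable set; by (a) it is Σ. So Σ-sets are closed under Boolean operations, products, permutations of coordinates, projections and fibers. They include all closed definable sets, in particular points and diagonals, and these closed sets are exactly the primitive relations of $\mathcal Q^\circ$. By induction on formulas every $\mathcal Q^\circ$-definable set is Σ. Conversely, a Σ-set is the projection of a primitive relation, so it is $\mathcal Q^\circ$-definable. By Proposition 9 every $\mathcal Q^\circ$-definable set is a finite Boolean combination of closed definable sets, and every such combination is $\mathcal Q^\circ$-definable; this is (i). By Lemma 4 every $\mathcal Q^\circ$-definable subset of $\mathbb Q_p$ is the union of an open set and a finite set; this is (T).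

**Step 20: proof of (ii).** Let $A\ne\emptyset$ be $\mathcal Q^\circ$-definable and $d=\dim A$. Then $A$ is Σ, and $\dim(\overline A\setminus A)\le\dim\overline A=d$ by Lemma 7. If equality held, then for some coordinate projection $\pi$ to $\mathbb Q_p^d$ the set $\pi(\overline A\setminus A)$ would contain a ball $U$. By Lemma 8 some ball $U'\subseteq U$ has $(\overline A\setminus A)\cap\pi^{-1}(U')=\emptyset$, a contradiction.

**Step 21: proof of (iii).** The discontinuity set of $f$ is the union of those of its $m$ components, which are $\mathcal Q^\circ$-definable; so we may take $m=1$. The set $E\subseteq O$ of discontinuities of $f$ is $\mathcal Q^\circ$-definable, hence Σ. Suppose it is not nowhere dense. By Lemma 5 it contains a ball $V$. The graph $G$ of $f|_V$ is Σ, and it has empty interior since its fibers are single points. So $\overline G$ is nowhere dense by Lemma 5. By (c), $I(\overline G)$ is Σ with empty interior, hence nowhere dense. Replace $V$ by a smaller ball disjoint from $I(\overline G)$, and $G$ by its part over the new $V$; as balls are clopen, $\overline G$ is replaced by its part over the new $V$. Now the fibers of $\overline G$ over $V$ are Σ-sets without interior,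 so finite by Lemma 4. By Lemma 6, after shrinking $V$ again, $\overline G\cap(V\times\mathbb Q_p)$ is the union of the graphs of continuous $f_1,\dots,f_k$ on $V$ with values in disjoint balls $\beta_1,\dots,\beta_k$. The sets $\{u\in V:f(u)=f_i(u)\}$ are the projections of $G\cap(V\times\beta_i)$, so they are Σ, and they cover $V$. If none had interior, all would be nowhere dense by Lemma 5, and so would their union $V$. So one of them contains a nonempty open set. There $f=f_i$ is continuous, contradicting $V\subseteq E$. This completes the proof of Theorem B, and with it that of Corollary C. $\blacksquare$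

## 12. Proper finite extensions of $\mathbb Q_p$

**Proposition D.** Let $L/\mathbb Q_p$ be a proper finite extension. The expansion $(L,+,\times,\mathbb Q_p)$ of the field $L$ is strongly dependent, and its definable set $\mathbb Q_p\subseteq L$ is closed and infinite and has empty interior. So the analogue of Corollary C fails for $L$.

*Proof.* Let $m=[L:\mathbb Q_p]$. A basis of $L$ starting with $1$ identifies $L$ with $\mathbb Q_p^m$. Addition is then coordinatewise, multiplication is given by bilinear polynomials, and the subset $\mathbb Q_p$ is a line. So $(L,+,\times,\mathbb Q_p)$ is definable in $\overline{\mathbb Q}_p$ on $\mathbb Q_p^m$. The field $\overline{\mathbb Q}_p$ is dp-minimal, which means that it has no ict-pattern of depth $2$ in a single variable (Dolich–Goodrick–Lippel, Notre Dame J. Formal Logic 52 (2011)). By subadditivity of dp-rank (Kaplan–Onshuus–Usvyatsov, Trans. AMS 365 (2013)), $m$-tuples have dp-rank at most $m$; that is, in $m$ variables there is no ict-pattern of depth $m+1$. An ict-pattern of depth $\omega$ for $(L,+,\times,\mathbb Q_p)$ in one variable would give, through the definition on $\mathbb Q_p^m$, an ict-pattern of depth $\omega$ for $\overline{\mathbb Q}_p$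 in $m$ variables, which is impossible. For a tuple of $r$ variables over $L$, argue with $rm$ in place of $m$.

The set $\mathbb Q_p$ is a proper $\mathbb Q_p$-linear subspace of the finite-dimensional space $L$, so it is closed and has empty interior, and it is infinite. Being closed, it is one of the primitive relations of the open core of $(L,+,\times,\mathbb Q_p)$, and it is not the union of an open and a finite set. $\square$

One can see where the proof of Theorem A would break. The compact set $K=\mathbb Z_p\subseteq L$ is an additive group, so $K-x=K$ for every $x\in K$. Any shape that records the position of $K$ relative to $x$ is then constant, there are no bad balls, and Lemma 2 has no counterpart. Over $\mathbb Q_p$ this was excluded because every nontrivial subgroup of $\mathbb Z/p^2$ contains $p\mathbb Z/p^2$, so that a subgroup with an element not divisible by $p$ is everything.
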